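# Leading Coefficients of Conway Polynomials of Amphicheiral Knots

## 1. Amphicheiral knots, the Conway polynomial, and a realization question

Knots are tame and we take them smooth; $S^3$ is oriented, and $\mathrm{lk}$ is the linking number.

**Definition 1 (amphicheiral knots).** A knot $K\subset S^3$ is amphicheiral if there is an orientation-reversing homeomorphism $h:S^3\to S^3$ with $h(K)=K$ setwise. Orient $K$. The amphicheirality is positive if $h$ can be chosen to preserve the orientation of $K$, negative if $h$ can be chosen to reverse it. It is strong if $h$ can be chosen to be an involution. A strongly positive amphicheiral knot is one for which some such $h$ is an involution and preserves the orientation of $K$.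

Examples. Let $K$ be the unit circle in the plane $z=0$ of $\mathbb R^3\cup\{\infty\}$. The reflection $z\mapsto -z$ fixes $K$ pointwise, so the unknot is strongly positive amphicheiral. The reflection $x\mapsto -x$ reverses $K$, so it is negative amphicheiral as well. Next, take a knotted arc in the half-space $z\ge0$ meeting the plane $z=0$ transversally, exactly in its two endpoints, and let $K$ be its union with its reflection. Then $K=J\#J'$, where $J'$ is the mirror image of $J$ up to orientation. The reflection fixes two points of $K$ and exchanges the two arcs between them, so it reverses $K$: the knot is negative amphicheiral.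

We write $h(K)=\varepsilon K$ with $\varepsilon=\pm1$. If $h$ reverses the orientation of $S^3$, then $\mathrm{lk}(h\gamma,hK)=-\mathrm{lk}(\gamma,K)$, hence $\mathrm{lk}(h\gamma,K)=-\varepsilon\,\mathrm{lk}(\gamma,K)$ for every loop $\gamma$ off $K$. For the meridian $\mu$ and the longitude $\lambda$ of $K$ (the curve on $\partial N(K)$ that is homologous to $K$ in $N(K)$ and null-homologous outside) this gives, in homology,
$$h(\mu)=-\varepsilon\mu,\qquad h(\lambda)=\varepsilon\lambda. \tag{1}$$

We may test amphicheirality with diffeomorphisms. Given a homeomorphism $h$ of $(S^3,K)$, uniqueness of regular neighborhoods lets us isotope it, preserving $K$, until it preserves a tubular neighborhood $N(K)$. On the exterior it is isotopic to a diffeomorphism (Moise, Munkres), which extends over $N(K)$.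

Let $K^*$ be the image of the oriented knot $K$ under an orientation-reversing diffeomorphism of $S^3$. Then $K$ is positive amphicheiral iff $K^*\cong K$, and negative iff $K^*\cong -K$. Since $(K\#L)^*=K^*\#L^*$ and $-(K\#L)=(-K)\#(-L)$, a sum of positive (negative) amphicheiral knots is positive (negative) amphicheiral. A knot that is amphicheiral and invertible ($K\cong-K$) is both.

**Definition 2 (Alexander and Conway polynomials).** Let $\doteq$ denote equality up to a unit $\pm t^k$ (or $\pm t^ks^l$ in two variables). If $V$ is a Seifert matrix of $K$, then $\Delta_K(t)\doteq\det(tV-V^T)$. It satisfies $\Delta_K(t^{-1})\doteq\Delta_K(t)$ and $\Delta_K(1)=\pm1$. The Conway polynomial $C_K(z)\in\mathbb Z[z^2]$ is determined by $C_K(t^{1/2}-t^{-1/2})\doteq\Delta_K(t)$ and $C_K(0)=1$. We write $C_K(z)=c_K(z^2)$ with $c_K\in\mathbb Z[w]$, so that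
$$\Delta_K(t)\doteq c_K(w),\qquad w=z^2=t-2+t^{-1}=\frac{(t-1)^2}{t}=(t-1)(1-t^{-1}).$$
If $nz^{2d}$ is the highest-degree term of $C_K$, then $n\ne0$ is the leading coefficient. The top coefficient of $\Delta_K$ is $\pm n$, and it is $n$ in the normalization $\Delta_K(t)=c_K(w)$.

Examples. For $V=\begin{pmatrix}a&1\\0&-a\end{pmatrix}$ we get $tV-V^T=\begin{pmatrix}(t-1)a&t\\-1&-(t-1)a\end{pmatrix}$, with determinant $t-a^2(t-1)^2$, so $C=1-a^2z^2$. For $a=1$ this is the figure-eight knot $4_1$: $C=1-z^2$, $\Delta\doteq t^2-3t+1$. For the trefoil, $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$ gives $(t-1)^2+t$, so $C=1+z^2$. The Conway polynomial is multiplicative under connected sum and does not change when $K$ is replaced by $-K$ or $K^*$.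

Now the question, posed as an open question by James Conant and Vajira Manathunga in "The Conway Polynomial and Amphicheiral Knots", arXiv:1608.04453 (2016): given an arbitrary nonzero integer $n$, is there an amphicheiral knot whose Conway polynomial has leading coefficient $n$? We want the exact set of such $n$. One family is available from the start, by a theorem of E. Flapan: if $C(z)=F(z)^2$ with $F\in\mathbb Z[z^2]$ and $F(0)=1$, then some strongly positive amphicheiral knot has Conway polynomial $C$. So every nonzero perfect square occurs. Apart from this case, the only restrictions recorded in that paper depend on an unproven conjecture.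

## 2. Double twist knots, sums, and a pattern modulo 4

Consider the two-bridge knot $S(4a^2+1,2a)$, $a\ge1$. As $\frac{4a^2+1}{2a}=2a+\frac1{2a}$, it is the genus-one double twist knot with Seifert matrix $\begin{pmatrix}a&1\\0&-a\end{pmatrix}$, up to sign and mirror image; so $C=1-a^2z^2$. The mirror image of $S(p,q)$ is $S(p,-q)$, and $S(p,q)\cong S(p,q')$ as unoriented knots when $qq'\equiv1\pmod p$ (Schubert). Since $(2a)^2\equiv-1\pmod{4a^2+1}$, our knot is amphicheiral. Two-bridge knots are invertible, so it is both positive and negative amphicheiral. For $a=1$ it is $4_1=S(5,2)$.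

So $n=-a^2$ occurs. Adding $4_1$ gives $(1-a^2z^2)(1-z^2)$, with $n=a^2$. Sums of these knots have leading coefficients $\pm$ products of squares, so nothing but $\pm$ squares arises this way. What about $2$, $3$, $5$, $8$?

All polynomials so far share a congruence:
$$c(w)\,c(-w)\equiv c(w^2)\pmod4. \tag{2}$$
For $c=1-a^2w$ the left side is $1-a^4w^2$, and $a^4\equiv a^2\pmod 4$. For a square $c=\varphi^2$: $\varphi(w)\varphi(-w)\equiv\varphi(w)^2\equiv\varphi(w^2)\pmod2$, and squares of polynomials congruent mod $2$ are congruent mod $4$. So $c(w)c(-w)\equiv\varphi(w^2)^2=c(w^2)$. Condition (2) is inherited by products. It fails for the trefoil, where $c(w)c(-w)=1-w^2\not\equiv1+w^2$. For $c=1+nw$ it reads $n^2+n\equiv0\pmod 4$, that is, $n\equiv0,3\pmod4$; in particular $n=2$ is excluded in degree $2$. These are the tests that suggest the following statements.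

**Theorem A.** If $K$ is amphicheiral (of either sign), then $C_K(z)\,C_K(iz)\equiv C_K(z^2)\pmod4$. Consequently, if $C_K$ has leading term $nz^{2d}$, then $4\mid n$ or $n\equiv(-1)^d\pmod4$. In particular $n\not\equiv2\pmod4$.

**Theorem B.** For all $\alpha,\rho\in\mathbb Z$ there is a positive amphicheiral knot $K_{\alpha,\rho}$ with
$$C(z)=(1+\alpha z^2)^2\big[(1+\alpha z^2)^2+4(1-\rho)z^4-4\rho^2z^2\big]. \tag{3}$$

**Theorem C.** A nonzero integer $n$ is the leading coefficient of $C_K$ for some amphicheiral knot $K$ if and only if $n\not\equiv2\pmod 4$. All such $n$ are realized by positive amphicheiral knots.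

**Theorem D.**
1. For $d\ge4$: $nz^{2d}$ is the leading term of $C_K$ for some amphicheiral $K$ iff $n\ne0$ and ($4\mid n$ or $n\equiv(-1)^d\pmod4$). If $4\mid n\ne0$, every $d\ge2$ occurs.
2. The leading coefficients of negative amphicheiral knots are exactly $\pm a^2$, $a\ge1$.
3. The leading coefficients of strongly positive amphicheiral knots are exactly $a^2$, $a\ge1$.
4. For amphicheiral $K$, $C_K(z)C_K(iz)C_K(z^2)$ is a square in $(\mathbb Z/4)[z^2]$.

In D1, nothing is claimed for $n$ odd with $d\in\{1,2,3\}$, or for $4\mid n$ with $d=1$; these cases do not affect Theorem C.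

The congruence in Theorem A is (2) for $c=c_K$. The other assertions of Theorem A follow from it by comparing coefficients of $w^{2d}$: $(-1)^dn^2\equiv n\pmod4$. If $n$ is even, this forces $4\mid n$; if $n$ is odd, then $n^2\equiv1$ and $n\equiv(-1)^d$. D4 follows as well: by (2), $C_K(z)C_K(iz)C_K(z^2)\equiv C_K(z^2)^2\pmod4$. So for Theorem A and D4 only (2) must be proved.

## 3. Involutions force squares, and where that argument stops

The natural attack on an amphicheiral knot is to let $h$ act on the infinite cyclic cover and see what it does to the Alexander module with its duality pairing. We carry this out for positive amphicheirality and watch for the place where it needs more than we have.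

Let $E=S^3\setminus K$, let $\tilde E\to E$ be the infinite cyclic cover with deck generator $t$, $\Lambda=\mathbb Q[t^{\pm1}]$, and $H=H_1(\tilde E;\mathbb Q)$. This is a finitely generated torsion $\Lambda$-module whose order is $\Delta_K$ up to a unit of $\Lambda$: if $H\cong\bigoplus\Lambda/(p_i)$ then $\Delta_K=c\,t^a\prod p_i$ with $c\in\mathbb Q^\times$. For $4_1$ the order $t^2-3t+1$ is irreducible over $\mathbb Q$, so $H\cong\Lambda/(t^2-3t+1)$.

**Definition 3 (Blanchfield pairing).** With $\bar t=t^{-1}$, the pairing $B:H\times H\to\mathbb Q(t)/\Lambda$ is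
$$B(x,y)=p^{-1}\sum_i(c\cdot t^iy)\,t^i,\qquad \partial c=px,\quad 0\ne p\in\Lambda,$$
where the dot is the intersection number in $\tilde E$. It is $\Lambda$-linear in $x$ and conjugate-linear in $y$. Blanchfield's theorem: it is well defined, nonsingular and hermitian, $B(y,x)=\overline{B(x,y)}$.

The pairing is usually defined on the compact exterior $X$. The inclusion $\mathrm{int}\,X\subset E$ induces a homotopy equivalence of covers and preserves intersection numbers of compact chains, so it is the same pairing; in this form it is natural under homeomorphisms of $E$. Example: for $4_1$, $H$ is cyclic with a generator $x$, and $B(x,x)=u/(t^2-3t+1)$ where $u$ is prime to $t^2-3t+1$, because $B$ is nonsingular.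

Let $h$ be any orientation-reversing homeomorphism of $S^3$ with $h(K)=+K$. Then $h_*=-1$ on $H_1(E)=\mathbb Z$, by the computation before (1). So a lift $\tilde h$ to $\tilde E$ satisfies $\tilde ht\tilde h^{-1}=t^{-1}$, and it reverses the orientation of $\tilde E$. If $\partial c=px$, then $\partial(\tilde hc)=\bar p\,\tilde hx$, and $t^i\tilde h=\tilde ht^{-i}$. Hence
$$B(\tilde hx,\tilde hy)=\bar p^{-1}\sum_i(\tilde hc\cdot\tilde ht^{-i}y)t^i=-\bar p^{-1}\sum_i(c\cdot t^{-i}y)t^i=-\overline{B(x,y)}. \tag{4}$$
Put $C(x,y)=B(x,\tilde hy)$. It is $\Lambda$-bilinear, since $\tilde hty=t^{-1}\tilde hy$, and nonsingular. By (4) applied to the pair $(\tilde hx,y)$,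
$$C(y,x)=B(y,\tilde hx)=\overline{B(\tilde hx,y)}=-B(\tilde h^2x,\tilde hy)=-C(\tilde h^2x,y). \tag{5}$$

If $\tilde h^2=1$, the form $C$ is alternating, and alternating forms live only on doubled modules. That is the following lemma, stated for homeomorphisms because we shall apply it on a quotient space where smoothness is lost.

**Lemma 1.** Let $K\subset S^3$ be a tame knot and $g$ an orientation-reversing involutive homeomorphism of $S^3$ with $g(K)=K$ preserving the orientation of $K$. Then $\Delta_K\doteq f^2$ with $f\in\mathbb Z[t]$.

*Proof.* **Step 1: the lift is an involution.** We need $\tilde g^2=1$ to use (5). As $g^2=1$, $\tilde g^2$ lifts the identity, so $\tilde g^2=t^j$. It commutes with $\tilde g$, while $\tilde gt^j\tilde g^{-1}=t^{-j}$. So $t^j=t^{-j}$ and $j=0$.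

**Step 2: alternating form.** We upgrade skew-symmetry to alternation. By (5), $C(y,x)=-C(x,y)$, so $2C(x,x)=0$. Since $\mathbb Q(t)/\Lambda$ is a $\mathbb Q$-vector space, $C(x,x)=0$.

**Step 3: splitting.** We show $H\cong N\oplus N$ for some $\Lambda$-module $N$. By bilinearity, primary parts of $H$ for different primes of $\Lambda$ are orthogonal; fix a prime $\pi$ and work in the $\pi$-primary part. Let $x$ have maximal order $\pi^e$. Since $\pi^{e-1}x\ne0$, nonsingularity gives $y$ with $\pi^{e-1}C(x,y)\ne0$. As $\pi^eC(x,y)=0$, we have $C(x,y)=u\pi^{-e}$ with $u$ prime to $\pi$. Multiply $y$ by an inverse of $u$ modulo $\pi^e$: now $C(x,y)=\pi^{-e}$. If $\alpha x+\beta y=0$, pairing with $y$ and with $x$, and using $C(x,x)=C(y,y)=0$, gives $\pi^e\mid\alpha$ and $\pi^e\mid\beta$. So $\langle x,y\rangle\cong(\Lambda/\pi^e)^2$. For any $z$ in the $\pi$-part, $C(z,y)=\alpha\pi^{-e}$ and $C(x,z)=\beta\pi^{-e}$ for some $\alpha,\beta\in\Lambda$, and $z-\alpha x-\beta y$ is orthogonal to $x$ and $y$. Also an element $\alpha x+\beta y$ orthogonal to both $x$ and $y$ is $0$. So $\langle x,y\rangle$ is an orthogonal direct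 summand, and $C$ is alternating and nonsingular on the complement. Induct on $\dim_{\mathbb Q}$.

**Step 4: integrality.** We pass from $\mathbb Q$ to $\mathbb Z$. By Step 3, $\Delta_K=ct^af^2$ with $c\in\mathbb Q$ and $f\in\mathbb Z[t]$ primitive. The polynomial $\Delta_K$ is primitive because $\Delta_K(1)=\pm1$, and $f^2$ is primitive by Gauss' lemma. So $c=\pm1$. $\square$

If every amphicheiral knot were covered by Lemma 1, only squares would occur. The argument stops at one place: in (5), $\tilde h^2$ need not be $1$, and then $C$ is not skew. The conclusion really fails. The knot $4_1$ is positive amphicheiral, but $t^2-3t+1$ is irreducible, hence $\not\doteq f^2$; so by Lemma 1 no involution realizes its positive amphicheirality. In general $h$ need not have finite order at all. So two things are needed: a weaker property than "square", true of both $4_1$ and squares, and a way to reach symmetries of finite order.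

The same lemma also warns us about constructions: knots with an orientation-preserving involutive mirror symmetry give only squares. Reversing symmetries will turn out to give only $\pm$ squares (D2). To realize $8$ or $5$ we shall use a symmetry that preserves $K$ and has order $4$.

## 4. The operator $\mathrm{Gr}$ and the class $\mathcal T$

The congruence (2) is about $w\mapsto-w$. Modulo $4$, replacing $t$ by $-t$ sends $w=t-2+t^{-1}$ to $-w-4\equiv-w$. So we formulate it in $t$, where topology supplies formulas, and look for its formal rules.

**Definition 4.** For $F\in\mathbb Z[t^{\pm1}]$ let $\mathrm{Gr}(F)\in\mathbb Z[t^{\pm1}]$ be defined by $\mathrm{Gr}(F)(t^2)=F(t)F(-t)$ (the right side is even in $t$). Let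
$$\mathcal T=\{F:\ F\not\equiv0\bmod 2,\ \ \mathrm{Gr}(F)\equiv\pm F\bmod4\}.$$

Examples. For $F=t^2-3t+1$, $F(t)F(-t)=(t^2+1)^2-9t^2=t^4-7t^2+1$. So $\mathrm{Gr}(F)=t^2-7t+1\equiv F\pmod4$ and $F\in\mathcal T$. For the trefoil polynomial $F=t^2-t+1$, $\mathrm{Gr}(F)=t^2+t+1\not\equiv\pm F\pmod4$, so $F\notin\mathcal T$.

Three rules:

* (G1) $\mathrm{Gr}$ is multiplicative, and $\mathrm{Gr}(\pm t^kF)=(-1)^kt^k\,\mathrm{Gr}(F)$.
* (G2) $\mathrm{Gr}(F)\equiv F\pmod2$, since $F(t)F(-t)\equiv F(t)^2\equiv F(t^2)\pmod2$.
* (G3) If $F\equiv F'\pmod2$, then $\mathrm{Gr}(F)\equiv\mathrm{Gr}(F')\pmod4$. Write $F'=F+2H$ and $S(t)=F(t)H(-t)$. Then $F'(t)F'(-t)\equiv F(t)F(-t)+2\big(S(t)+S(-t)\big)\pmod4$, and $S(t)+S(-t)\equiv0\pmod2$.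

By (G3), whether $F$ lies in $\mathcal T$ depends only on $F$ modulo $4$.

**Lemma 2.** (a) $\mathcal T$ is closed under products and under multiplication by $\pm t^k$. (b) If $F\not\equiv0\bmod2$, then $F^2\in\mathcal T$. (c) If $F\not\equiv0\bmod2$, then $\mathrm{Gr}(F)\in\mathcal T$. (d) If $F\in\mathcal T$ and $v$ is odd, then $F(t^v)\in\mathcal T$. (e) For $m>0$ odd, $\frac{t^m-1}{t-1}\in\mathcal T$.

*Proof.* (a) Use (G1) and the fact that $\mathbb F_2[t^{\pm1}]$ is a domain. (b) $\mathrm{Gr}(F^2)=\mathrm{Gr}(F)^2$. By (G2) $\mathrm{Gr}(F)\equiv F\pmod2$, so the squares agree mod $4$. (c) By (G2), $\mathrm{Gr}(F)\equiv F\not\equiv0\pmod2$; then (G3) gives $\mathrm{Gr}(\mathrm{Gr}(F))\equiv\mathrm{Gr}(F)\pmod4$. (d) As $v$ is odd, $F(t^v)F((-t)^v)=F(t^v)F(-t^v)=\mathrm{Gr}(F)(t^{2v})$, so $\mathrm{Gr}(F(t^v))=\mathrm{Gr}(F)(t^v)\equiv\pm F(t^v)$. (e) $\frac{t^m-1}{t-1}\cdot\frac{-t^m-1}{-t-1}=\frac{t^{2m}-1}{t^2-1}$, so $\mathrm{Gr}$ fixes this polynomial; its value at $1$ is $m$, which is odd, so it is nonzero mod $2$. $\square$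

Oddness in (d) matters: for $F=t^2-3t+1$, $\mathrm{Gr}(F(t^2))=F(t)^2$ has $t$-coefficient $-6\equiv2\pmod 4$, while $F(t^2)$ has none. So $F(t^2)\notin\mathcal T$. This will oblige us to prove a parity statement about winding numbers.

**Lemma 3.** If $\Delta_K\in\mathcal T$, then (2) holds for $c=c_K$, and hence so do the conclusions of Theorem A and D4 for $K$.

*Proof.* By Lemma 2(a) we may take $\Delta_K(t)=c(w)$. Modulo $4$, $t\mapsto-t$ sends $w$ to $-w$, and $t\mapsto t^2$ sends $w$ to $t^2-2+t^{-2}=w^2+4w\equiv w^2$. So $\Delta_K(t)\Delta_K(-t)\equiv\pm\Delta_K(t^2)$ becomes $c(w)c(-w)\equiv\pm c(w^2)\pmod4$; this is an identity of polynomials in $w$, since the powers of $w$ have distinct top terms $t^e$ with coefficient $1$ and so are independent over $\mathbb Z/4$. At $w=0$ it reads $1\equiv\pm1$, so the sign is $+$. The rest was derived from (2) in Section 2. $\square$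

So Theorem A and D4 follow from:

**Theorem A′.** $\Delta_K\in\mathcal T$ for every amphicheiral knot $K$.

The plan has two parts. Section 5 treats knots invariant under an orientation-reversing diffeomorphism of order $2^k$. Section 6 cuts a general knot exterior into geometric pieces, one of which carries a finite-order symmetry, while the rest is handled by induction.

## 5. Mirror symmetries of order $2^k$

Throughout this section $g$ is an orientation-reversing diffeomorphism of $S^3$ of order $2^k$, $k\ge1$. An example to keep in mind is $g(x,y,z)=(-y,x,-z)$ on $\mathbb R^3\cup\{\infty\}$ (a linear map, conjugate to an orthogonal map of $S^3$), with $k=2$: it fixes $0$ and $\infty$, and $g^2$ is the rotation by $\pi$ about the $z$-axis.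

We use two theorems. Smith theory: the fixed set of a smooth action of a finite $2$-group on $S^3$ is a $\mathbb Z/2$-homology sphere, possibly empty. The Smith conjecture (a theorem): a nontrivial orientation-preserving smooth periodic map of $S^3$ with nonempty fixed set is conjugate to a rotation; its fixed circle is unknotted and the quotient is $S^3$.

**Fixed-set facts.**

(i) The Lefschetz number of $g$ is $1-\deg g=2$, so $\mathrm{Fix}(g)\neq\emptyset$.

(ii) Let $1\le j\le k-1$. Then $g^{2^j}$ is nontrivial, preserves orientation and has fixed points. Its differential at a fixed point is a nontrivial finite-order element conjugate into $SO(3)$, so the fixed set is 1-dimensional, and by Smith theory it is a circle. These circles are nested as $j$ grows, and a circle inside a circle is all of it, so all are equal to one circle $A$. Every nontrivial element of $\langle g^2\rangle\cong\mathbb Z/2^{k-1}$ generates the same subgroup as some $g^{2^j}$, so $\langle g^2\rangle$ acts freely off $A$. For $k\ge2$ the Smith conjecture gives that $A$ is unknotted and $S^3/\langle g^2\rangle\cong S^3$.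

(iii) If $k=1$, then at a fixed point the $(-1)$-eigenspace of $dg$ has odd dimension, so components of $\mathrm{Fix}(g)$ have dimension $0$ or $2$. As a nonempty $\mathbb Z/2$-homology sphere, $\mathrm{Fix}(g)$ is two points or a 2-sphere.

(iv) Let $k\ge2$, $M=2^{k-1}\ge2$, and let $P$ be a $g^2$-invariant knot disjoint from $A$, with images $P',A'$ in $S^3/\langle g^2\rangle\cong S^3$. Off $A$ the quotient map is the covering given by a surjection $H_1(S^3\setminus A')=\mathbb Z\to\mathbb Z/M$. The full preimage $P$ of $P'$ is connected, so $\mathrm{lk}(P',A')$ generates $\mathbb Z/M$ and is odd. The induced map $H_1(S^3\setminus A)\to H_1(S^3\setminus A')$ sends the meridian of $A$ to $M$ times that of $A'$, and $[P]$ to $M[P']$. Hence $\mathrm{lk}(P,A)=\mathrm{lk}(P',A')$ is odd.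

**Lemma 4 (parity).** Let $P,N$ be disjoint $g$-invariant knots such that $g$ preserves the orientation of $P$ and reverses that of $N$. Then $\mathrm{lk}(P,N)$ is zero or odd.

For example, $g(x)=-x$ on $\mathbb R^3\cup\{\infty\}$ preserves the orientation of the unit circle $P$ in the plane $z=0$ and reverses the $z$-axis $N$, and $\mathrm{lk}(P,N)=\pm1$.

*Proof.* A finite-order orientation-reversing map of a circle is conjugate to a reflection. So $g|_N$ has two fixed points and $g^2|_N=\mathrm{id}$.

**Step 1: order at least $4$.** This disposes of $k\ge2$. Here $N\subset\mathrm{Fix}(g^2)=A$, so $N=A$, and (iv) says that $\mathrm{lk}(P,A)$ is odd.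

**Step 2: $k=1$ and $\mathrm{Fix}(g)=S$ is a sphere.** Here we compute the linking number directly. Near $S$ the map $g$ is a reflection, so it exchanges the two sides of $S$. Thus the invariant connected set $P$ meets $S$. Now $g|_P$ preserves orientation, has finite order and a fixed point, so it is the identity and $P\subset S$. The knot $N$ meets $S$ in exactly the two fixed points of $g|_N$. It is transverse there, because its tangent is the $(-1)$-eigenline of $dg$, and the two signs are opposite, because $N$ is closed and $S$ separates. A disc in $S$ bounded by $P$ contains $0$, $1$ or $2$ of these points, so $\mathrm{lk}(P,N)\in\{0,\pm1\}$.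

**Step 3: $k=1$ and $\mathrm{Fix}(g)=\{q_1,q_2\}$.** Here we compute the linking number mod $2$ by a transfer argument, with $\mathbb Z/2$ coefficients throughout. The points $q_1,q_2$ are the two fixed points on $N$, and $g$ acts freely on $P$. Write $P=p\cup gp$ and $N=n\cup gn$ with arcs $p,n$, where $p$ runs from a point to its image under $g$ and $n$ from $q_1$ to $q_2$. Let $\tilde Y=S^3\setminus\{q_1,q_2\}\cong S^2\times\mathbb R$ and $\pi:\tilde Y\to Y=\tilde Y/g$, a double covering. Since $H_1(\tilde Y)=0$ there is a 2-chain $\Sigma$ in $\tilde Y$, transverse to $N$, with $\partial\Sigma=p+gp$. Then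
$$\mathrm{lk}(P,N)\equiv\Sigma\cdot n+\Sigma\cdot gn=(\Sigma+g\Sigma)\cdot n\pmod2.$$
The chain $\Sigma+g\Sigma$ is a cycle, and intersection with the proper arc $n$, which joins the two ends of $\tilde Y$, is the isomorphism $H_2(\tilde Y)\cong\mathbb Z/2$. So we must show $[\Sigma+g\Sigma]\ne0$.

Consider the exact sequence $0\to C_*(Y)\xrightarrow{\mathrm{tr}}C_*(\tilde Y)\xrightarrow{\pi}C_*(Y)\to0$. Since $\partial\Sigma=p+gp=\mathrm{tr}(\pi p)$, the chain $\pi\Sigma$ is a cycle, and the connecting map $H_2(Y)\to H_1(Y)$ sends $[\pi\Sigma]$ to $[\pi p]$. The loop $\pi p$ does not lift to a loop, so the homomorphism $H_1(Y)\to\mathbb Z/2$ classifying the covering is nonzero on it, and $[\pi p]\ne0$. Hence $[\pi\Sigma]\neq0$. Finally $\mathrm{tr}:H_2(Y)\to H_2(\tilde Y)$ is injective because $H_3(Y)=0$ ($Y$ is connected and noncompact), and $\mathrm{tr}[\pi\Sigma]=[\Sigma+g\Sigma]$. So this class is nonzero and $\mathrm{lk}(P,N)$ is odd. $\square$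

For the main computation we need two classical formulas. Suppose $K_0$ has period $M$ with axis $A$: it is disjoint from $A$ and invariant under a cyclic group of order $M$ of rotations about the unknot $A$. Let $L=K'\cup A'\subset S^3$ be the quotient link and $D(t,s)$ its Alexander polynomial, with $t,s$ corresponding to $K',A'$. Murasugi's formula (Comment. Math. Helv. 46 (1971)) is
$$\Delta_{K_0}(t)\doteq\Delta_{K'}(t)\prod_{\zeta^M=1,\ \zeta\ne1}D(t,\zeta). \tag{6}$$
The Torres conditions are
$$D(t^{-1},s^{-1})\doteq D(t,s),\qquad D(t,1)\doteq\frac{t^{|m|}-1}{t-1}\Delta_{K'}(t)\quad\text{for } m=\mathrm{lk}(K',A')\ne0. \tag{7}$$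

Example: the trefoil is the closed 2-braid $\sigma_1^3$, so it has period $3$ about the braid axis. The quotient $K'$ is the closure of $\sigma_1$, an unknot, with linking number $m=2$ with its axis. The group of $L$ is $\langle x,s\mid (xs)^2=(sx)^2\rangle$. Fox calculus gives $(1+ts)-s(1+ts)=(1-s)(1+ts)$ for the derivative of the relation by $x$, so $D\doteq1+ts$. Indeed $D(t,1)=1+t=\frac{t^2-1}{t-1}$, and with $\omega=e^{2\pi i/3}$ the product in (6) is $(1+\omega t)(1+\omega^2t)=1-t+t^2$.

**Proposition 5.** Let $K_0$ be a smooth knot with $g(K_0)=K_0$. Then $\Delta_{K_0}\in\mathcal T$. If moreover $g$ reverses $K_0$, the top coefficient of $\Delta_{K_0}$ is $\pm$ a square.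

*Proof.* Since $\Delta_{K_0}(1)=\pm1$, every factor of $\Delta_{K_0}$ in $\mathbb Z[t^{\pm1}]$ takes the value $\pm1$ at $t=1$, so it is nonzero mod $2$. We use this silently.

**Step 1: $g$ reverses $K_0$; reduction to a fixed point of an involution.** We isolate the local picture. As in Lemma 4, $g^2|_{K_0}=\mathrm{id}$. If $k\ge2$, then $K_0=A$ is unknotted and $\Delta_{K_0}\doteq1$. So let $k=1$, let $x\in K_0$ be a fixed point, and fix a $g$-invariant metric. Since $dg$ is $-1$ on the tangent line of $K_0$ and $\det dg<0$, on the normal plane $dg$ is an orientation-preserving isometry with square $\mathrm{id}$: it is $\mathrm{id}$ or $-\mathrm{id}$.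

**Step 2: the normal map is $\mathrm{id}$.** Here the knot is visibly a sum. By (iii), $\mathrm{Fix}(g)$ is a 2-sphere; it meets $K_0$ transversally in exactly two points, and $g$ exchanges its sides. So $K_0=J\#J'$ with $J'$ the mirror image of $J$ up to orientation, and $\Delta_{K_0}\doteq\Delta_J^2$. This is in $\mathcal T$ by Lemma 2(a),(b), and its top coefficient is $\pm$ a square.

**Step 3: the normal map is $-\mathrm{id}$.** Here we extract a square root of $t$. Let $X$ be a $g$-invariant exterior of $K_0$, the complement of a small metric tube, and $\tilde X$ its infinite cyclic cover. As $g(K_0)=-K_0$, $g_*=1$ on $H_1(X)$, so lifts of $g$ to $\tilde X$ commute with $t$. The exponential image of a small normal circle at $x$ is an invariant meridian circle which $g$ rotates by $\pi$. Its preimage in $\tilde X$ is a line on which $t$ translates by $1$ and every lift of $g$ translates by some $a+\frac12$, $a\in\mathbb Z$. So some lift $u$ translates by $\frac12$. Its square $u^2$ lifts the identity, so it is a power of $t$, and it translates by $1$: $u^2=t$.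

Let $F$ be the characteristic polynomial of $u$ on the finite-dimensional space $H_1(\tilde X;\mathbb Q)$, scaled to be primitive integral. From $\det(v^2-u^2)=\det(v-u)\det(v+u)$ we get $\Delta_{K_0}(v^2)=c\,v^aF(v)F(-v)$ with $c\in\mathbb Q$. Both $\Delta_{K_0}(v^2)$ and, by Gauss' lemma, $F(v)F(-v)$ are primitive, so $c=\pm1$. Both are even in $v$, so $a$ is even. Hence $\Delta_{K_0}\doteq\mathrm{Gr}(F)$, which is in $\mathcal T$ by Lemma 2(c), with top coefficient $\pm(\text{top coefficient of }F)^2$.

**Step 4: $g$ preserves the orientation of $K_0$; the easy cases.** We reduce to a periodic knot. If $k=1$, Lemma 1 and Lemma 2(a),(b) give $\Delta_{K_0}\doteq f^2\in\mathcal T$. Let $k\ge2$ and $M=2^{k-1}$. If the involution $g^{2^{k-1}}$ has a fixed point on $K_0$, it is the identity on $K_0$ (finite order, orientation-preserving), so $K_0=A$ is unknotted. Otherwise $K_0\cap A=\emptyset$, and $\langle g^2\rangle$ is a period-$M$ action with axis $A$. Let $L=K'\cup A'$ be the quotient link and $m=\mathrm{lk}(K',A')$, which is odd by (iv). Formulas (6) and (7) apply.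

**Step 5: what $g$ does to the quotient link.** We look for an extra symmetry of $D$. The map $g$ preserves $A=\mathrm{Fix}(g^2)$ and induces an orientation-reversing homeomorphism $g'$ of $S^3/\langle g^2\rangle\cong S^3$ with $g'^2=1$, preserving $K'$ with its orientation. The knot $K'$ is tame, because the quotient map is a smooth covering off $A$. By Lemma 1, $\Delta_{K'}\doteq f^2$. As $\mathrm{lk}(g'K',g'A')=-m\ne0$ and $g'K'=K'$, $g'$ reverses $A'$. Hence on $H_1(S^3\setminus L)$ it sends $\mu_{K'}\mapsto-\mu_{K'}$ and $\mu_{A'}\mapsto\mu_{A'}$, and therefore $D(t^{-1},s)\doteq D(t,s)$. Together with (7),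
$$D(t,s^{-1})=\eta\,t^as^bD(t,s),\qquad\eta=\pm1.$$

**Step 6: normalizing $D$.** We make the symmetry exact. Note $D\ne0$, since $D(t,1)\ne0$ by (7). Applying the relation twice gives $t^{2a}=1$, so $a=0$. Setting $s=1$ gives $\eta=1$. Setting $s=-1$: since $M$ is even, $D(t,-1)$ is a factor in (6), so $D(t,-1)\ne0$, and $(-1)^b=1$. So $b$ is even. Put $\Phi=s^{b/2}D$. Then $\Phi(t,s^{-1})=\Phi(t,s)$, that is,
$$\Phi(t,s)=\varphi_0(t)+\sum_{i\ge1}\varphi_i(t)(s^i+s^{-i}),\qquad\varphi_i\in\mathbb Z[t^{\pm1}]. \tag{8}$$

**Step 7: the congruence.** This is where the $4$ comes from: a known value at $s=1$ controls the unknown one at $s=-1$. By (8),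
$$\Phi(t,1)-\Phi(t,-1)=4\sum_{i\text{ odd}}\varphi_i(t)\equiv0\pmod4.$$
By (7) and Step 5, $\Phi(t,1)\doteq f^2\,\frac{t^{|m|}-1}{t-1}$, which is in $\mathcal T$ by Lemma 2(a),(b),(e), as $m$ is odd. Membership in $\mathcal T$ depends only on the class mod $4$, so $\Phi(t,-1)\in\mathcal T$.

**Step 8: the other roots of unity.** The remaining factors of (6) pair up into squares. For $2\le j\le k-1$ let $E_j=\prod\Phi(t,\zeta)$ over the pairs $\{\zeta,\zeta^{-1}\}$ of primitive $2^j$-th roots of unity; this is well defined because $\Phi(t,\zeta)=\Phi(t,\zeta^{-1})$. It is Galois invariant with algebraic integer coefficients, so $E_j\in\mathbb Z[t^{\pm1}]$, and the product over all primitive $2^j$-th roots is $E_j^2$. The product of all $\zeta\ne1$ with $\zeta^M=1$ is $-1$, so the product of the factors $\zeta^{-b/2}$ relating $D$ to $\Phi$ is $\pm1$. Thus (6) reads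
$$\Delta_{K_0}\doteq f^2\,\Phi(t,-1)\prod_jE_j^2,$$
which is in $\mathcal T$ by Lemma 2(a),(b) and Step 7. $\square$

## 6. From an arbitrary $h$ to a finite-order one: proof of Theorem A′

A general $h$ has no finite order, but on a hyperbolic piece of the knot exterior it is isotopic to an isometry, and isometries of finite-volume hyperbolic manifolds have finite order. We use the following facts. Atoroidal means that every incompressible torus is boundary-parallel.

* (J) For a nontrivial knot, the exterior $X$ is irreducible with incompressible boundary. There is a minimal finite family of disjoint incompressible tori, none $\partial$-parallel, cutting $X$ into pieces that are Seifert fibered or atoroidal; it is unique up to isotopy (Jaco–Shalen, Johannson). Any family of disjoint incompressible tori cutting $X$ into such pieces contains a minimal one.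
* (T) A torus in $S^3$ separates and bounds a solid torus on at least one side. No Klein bottle embeds in $S^3$.
* (S) A compact orientable Seifert fibered manifold with nonempty boundary has a Seifert fibration unique up to isotopy unless it is a solid torus, $T^2\times I$, or the twisted $I$-bundle over the Klein bottle. The Seifert fibrations of $S^3$ are the standard ones of type $(p,q)$, $pq\ne0$, and any two distinct fibers have nonzero linking number. Knots in $S^3$ with Seifert fibered exterior are torus knots, including the unknot; the $(p,q)$ torus knot, if nontrivial, has a unique fibration of its exterior, with boundary slope the integer $pq$.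
* (H) A Haken piece as below that is atoroidal and not Seifert fibered has hyperbolic interior of finite volume (Thurston). Its isometry group is finite. By Mostow–Prasad rigidity and Waldhausen's theorem that homotopic homeomorphisms of Haken manifolds (respecting the boundary) are isotopic, every homeomorphism of it is isotopic to an isometry.
* (F) Seifert's formula: if $K$ lies in a solid torus $V\subset S^3$ with core $J$ and winding number $v$, and $K_*$ is the image of $K$ under an orientation-preserving embedding of $V$ onto an unknotted solid torus taking preferred longitude to preferred longitude, then $\Delta_K(t)\doteq\Delta_{K_*}(t)\,\Delta_J(t^v)$.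

Example for (J) and (F): the exterior of $4_1\#4_1$ consists of $X_0=(\text{pair of pants})\times S^1$, whose fiber is the meridian $\mu$, and two copies of the exterior of $4_1$. Each summand is a companion with winding number $\pm1$, and (F) gives $\Delta\doteq\Delta_{4_1}^2$.

*Proof of Theorem A′.* We induct on the number of JSJ pieces of the exterior $X$ of $K$. For the unknot $\Delta\doteq1\in\mathcal T$. Let $K$ be nontrivial and $h$ an orientation-reversing diffeomorphism with $h(K)=\varepsilon K$ and $h(X)=X$. By (J), after an isotopy of $X$ extended over $N(K)$, $h$ preserves the JSJ tori. Let $X_0$ be the piece containing $\partial X$, with $\partial X_0=\partial X\cup T_1\cup\dots\cup T_r$. Then $h(X_0)=X_0$.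

**Step 1: companions.** We identify what hangs on $X_0$. Each $T_i$ bounds $Q_i\subset X$ on the side away from $K$. The connected set $X_0$ lies on the other side of $T_i$, so the $Q_i$ are the closures of the components of $X\setminus X_0$ and are disjoint. As $T_i$ is incompressible, $Q_i$ is not a solid torus. By (T) the other side $V_i\supset K$ is a solid torus, and $Q_i$ is the exterior of its core $J_i$, a nontrivial knot. Let $m_i,l_i\subset T_i$ be the meridian and longitude of $J_i$; $\pm l_i$ generates $\ker(H_1(T_i)\to H_1(Q_i))$, so it is determined by $Q_i$. The JSJ tori of $X$ inside $Q_i$ cut $Q_i$ into Seifert or atoroidal pieces, so they contain a JSJ family of $Q_i$. Hence $Q_i$ has fewer JSJ pieces than $X$.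

**Step 2: untying the companions.** We replace each $Q_i$ by a solid torus, to get a knot $K_0$ on which $X_0$ can be studied in $S^3$. Let $M_s$ be obtained from $S^3$ by replacing $Q_1,\dots,Q_s$ by solid tori $W_1,\dots,W_s$, the meridian of $W_i$ being $l_i$, and let $K_{(s)}\subset M_s$ be the image of $K$. We claim $M_s\cong S^3$. Suppose $M_{s-1}\cong S^3$. Since $Q_s\subset M_{s-1}$ is not a solid torus, its complementary side $V'_s$ is one, by (T). So $Q_s$ is the exterior of the core $J'_s$ of $V'_s$, with preferred longitude $\pm l_s$. The meridian $m_s'$ of $V_s'$ meets $l_s$ once, so $m'_s=\pm m_s+(\cdot)\,l_s$ in $H_1(T_s)$, and $M_s=V'_s\cup W_s$ is a union of two solid tori whose meridians meet once: $M_s\cong S^3$.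

We obtain a knot $K_0=K_{(r)}$ and curves $U_i$, the cores of the $W_i$, in $M_r\cong S^3$, such that $X_0$ is the exterior of $K_0\cup\bigcup U_i$. Therefore $H_1(X_0)$ is free on $\mu,l_1,\dots,l_r$.

**Step 3: the numbers $w_i$.** We record how $m_i$ sits in homology. In $M_s\setminus K_{(s)}$ every $l_j$ is null-homologous, since it bounds in $Q_j$ or $W_j$, and $H_1(M_s\setminus K_{(s)})=\mathbb Z\mu$. So the class there of a curve in $X_0$ is its $\mu$-coefficient in $H_1(X_0)$, for every $s$. Let $w_i$ be the $\mu$-coefficient of $[m_i]$. Then:

* $[m_i]=w_i\mu$ in $H_1(X)$ (take $s=0$);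
* $w_i=\pm\mathrm{lk}(K_0,U_i)$, because $m_i$ meets the meridian $l_i$ of $W_i$ once, hence is isotopic in $W_i$ to $U_i$ (take $s=r$);
* the winding number of $K_{(s-1)}$ in $V'_s$ is $\pm w_s$, because up to sign it is the class of $m'_s=\pm m_s+(\cdot)l_s$;
* $\lambda$ is also the longitude of $K_0$, because its $\mu$-coefficient is $0$.

**Step 4: the product formula.** We express $\Delta_K$ through the pieces. In passing from $K_{(s-1)}$ to $K_{(s)}$, the solid torus $V'_s$ is re-embedded as an unknotted one, and its longitude $l_s$ bounds a disc in $W_s$, so preferred longitude goes to preferred longitude. Also $\Delta_{J'_s}\doteq\Delta_{J_s}$, since both knots have exterior $Q_s$. Applying (F) for $s=1,\dots,r$, and using $\Delta_J(t^{-v})\doteq\Delta_J(t^v)$ to ignore signs,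
$$\Delta_K(t)\doteq\Delta_{K_0}(t)\prod_i\Delta_{J_i}(t^{w_i}). \tag{9}$$

**Step 5: reduction to a statement about $X_0$.** We sort the factors of (9) by the permutation $\sigma$ of the $T_i$ induced by $h$. We have $h(Q_i)=Q_{\sigma i}$, $h(V_i)=V_{\sigma i}$, $h(l_i)=\pm l_{\sigma i}$, $h(m_i)=\pm m_{\sigma i}$, and $h_*=\pm1$ on $H_1(X)$. So $\Delta_{J_i}$ (up to $\doteq$) and $|w_i|$ are constant on $\sigma$-orbits. An orbit of even length contributes a square to (9), nonzero mod $2$, which lies in $\mathcal T$ by Lemma 2(b). An orbit with $w_i=0$ contributes $\pm1$. For an orbit of odd length $\ell$ with $w_i\ne0$, $h^\ell$ is an orientation-reversing homeomorphism of $S^3$ preserving $V_i$, and after isotopy $J_i$. So $J_i$ is amphicheiral, and $\Delta_{J_i}\in\mathcal T$ by induction; if $w_i$ is odd, then $\Delta_{J_i}(t^{w_i})\in\mathcal T$ by Lemma 2(d). So, by Lemma 2(a), it suffices to prove: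

$(*)$ $\Delta_{K_0}\in\mathcal T$, and $w_i$ is odd whenever $w_i\ne0$ and the $\sigma$-orbit of $i$ has odd length.

To prove $(*)$ we may replace $h$ by an odd power $h^q$. This changes neither $K_0$, nor the $w_i$, nor $\varepsilon$, and a $\sigma$-orbit of length $\ell$ splits into $\sigma^q$-orbits of length $\ell/\gcd(\ell,q)$, of the same parity.

**Step 6: $X_0$ Seifert fibered; which slope is the fiber.** We use (1) to pin down the fiber on $\partial X$. First, $X_0$ is none of the exceptions in (S). If $r=0$ it is a nontrivial knot exterior, hence not a solid torus and with only one boundary torus; if $r\ge1$ it has at least two boundary tori. It is not $T^2\times I$, since no JSJ torus is $\partial$-parallel, and not the twisted $I$-bundle, by (T). So $h$ preserves the fiber slope $a\mu+b\lambda$ on $\partial X$. By (1) it maps this slope to $-a\mu+b\lambda$ up to sign, so $ab=0$: the fiber is $\lambda$ or $\mu$.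

**Step 7: the fiber is not $\lambda$.** We exclude the first slope. Suppose the fiber is $\lambda$. If it differs from $l_i$ on every $T_i$, the fibration extends over all $W_i$ and over $N(K_0)$, with $K_0$ a fiber having linking number $0$ with the nearby fiber $\lambda$, by the last item of Step 3. This contradicts (S). If the fiber equals $l_i$ on some $T_i$, a vertical annulus in $X_0$ from $\lambda\subset\partial X$ to $l_i\subset T_i$, completed by the annulus from $\lambda$ to $K$ in $N(K)$, shows that $K$ is isotopic in $V_i$ to $l_i\subset\partial V_i$, hence to the core of $V_i$. Then $V_i\setminus\mathrm{int}\,N(K)\cong T^2\times I$, so $T_i$ is parallel to $\partial X$, a contradiction.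

**Step 8: the fiber is $\mu$.** We verify $(*)$. Regular fibers of $X_0$ are homologous up to sign, so the fiber on $T_i$ has class $\pm1$ in $H_1(X)=\mathbb Z\mu$, while $l_i$ has class $0$. So the fiber is never $l_i$, and the fibration extends over the $W_i$ to the exterior of $K_0$, with boundary slope $\mu$. By (S), $K_0$ is a torus knot, and a nontrivial one would have the integer $pq$ as boundary slope, not $\mu$. So $K_0$ is the unknot and $\Delta_{K_0}\doteq1$. On $T_i$ the fiber is $xm_i+yl_i$ for some integers $x,y$, so $xw_i=\pm1$ and $w_i=\pm1$ is odd.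

**Step 9: $X_0$ not Seifert fibered; a finite-order isometry.** We replace $h$ on $X_0$ by something periodic. Now $X_0$ is atoroidal, and by (H) its interior is hyperbolic of finite volume. Identify $X_0$ with the complement of disjoint open horospherical cusps, chosen invariant under the finite isometry group. By (H), $h|_{X_0}$ is isotopic to the restriction of an isometry $\phi$, which permutes the boundary tori and acts on their first homology as $h$ does. Replacing $h$ by an odd power, we may assume $\phi$ has order $2^k$; as $\phi$ reverses orientation, $k\ge1$.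

**Step 10: extending $\phi$ over the filling tori.** We want a periodic diffeomorphism of $S^3$. The isometry $\phi$ acts by isometries on the flat boundary tori and preserves the family of slopes $\mu,l_1,\dots,l_r$. Let $T$ be one of these tori, with its slope represented by closed geodesics. Let $\theta$ be an angular coordinate along the slope, of total length $2\pi$, and $u$ a Euclidean coordinate orthogonal to it, so that
$$T=(S^1\times\mathbb R)/\big((\theta,u)\sim(\theta+\theta_T,u+a_T)\big).$$
Model the filling solid torus as
$$W_T=(D^2\times\mathbb R)/\big((\varrho e^{i\theta},u)\sim(\varrho e^{i(\theta+\theta_T)},u+a_T)\big);$$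
its meridian is the given slope. An isometry $T\to T'$ matching the slopes lifts to $(\theta,u)\mapsto(\pm\theta+\theta_0,\pm u+u_0)$. It extends to $W_T\to W_{T'}$ by
$$(\varrho e^{i\theta},u)\mapsto(\varrho e^{i(\pm\theta+\theta_0)},\pm u+u_0).$$
This is well defined, because compatibility with the identifications holds for $\varrho=1$ and the formulas do not otherwise involve $\varrho$. Two lifts differ by a deck transformation, so the extension depends only on the isometry. It is smooth and compatible with compositions, so the extended map still has order $2^k$. On the cusp collars of $\partial X_0$ (with horospherical parameter) and on the collars $\varrho\in(\frac12,1]$ the maps are products of the boundary isometry with the identity. Gluing along these collars gives a smooth closed manifold, diffeomorphic to $M_r\cong S^3$, with a smooth map on it.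

The result is an orientation-reversing diffeomorphism $g$ of $S^3$ of order $2^k$. It preserves $K_0$, with $g(K_0)=\varepsilon K_0$ because $\lambda\mapsto\varepsilon\lambda$ and $\lambda$ is homologous to $K_0$ in $N(K_0)$. It permutes the $U_i$ by $\sigma$.

**Step 11: conclusion in the hyperbolic case.** We verify $(*)$ with Section 5. By Proposition 5, $\Delta_{K_0}\in\mathcal T$. Orbit lengths of $\sigma$ are now powers of $2$, so an odd orbit is a fixed index, $g(U_i)=U_i$. If $w_i\ne0$, then $\mathrm{lk}(gK_0,gU_i)=-\mathrm{lk}(K_0,U_i)\ne0$ forces $g(U_i)=-\varepsilon U_i$ as oriented knots. So $g$ preserves the orientation of exactly one of $K_0,U_i$ and reverses the other, and $w_i=\pm\mathrm{lk}(K_0,U_i)$, being nonzero, is odd by Lemma 4. This proves $(*)$ and Theorem A′, and by Lemma 3 also Theorem A and D4. $\square$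

## 7. A genus-four surface with a symmetry of order four: proof of Theorem B

By Section 3 an involution is of no use for new coefficients, so we build a surface invariant under an orientation-reversing map of order $4$. The symmetry then restricts the Seifert matrix, and we must find how much freedom is left.

**Step 1: the surface.** We set up the symmetric object. Let $h(x,y,z)=(-y,x,-z)$ on $\mathbb R^3$, extended to $S^3$. It has order $4$ and reverses orientation, and $\langle h\rangle$ acts freely off the circle $Z=(z\text{-axis})\cup\{\infty\}$. Let $D$ be the unit disc in $z=0$. In the cone $x>|y|$ attach to $\partial D$ two untwisted bands $X_0,Y_0$ with interleaved feet (order $X,Y,X,Y$), disjoint from each other and meeting $D$ only in their feet. Put $X_j=h^jX_0$, $Y_j=h^jY_0$ for $j\in\mathbb Z/4$, and $F=D\cup\bigcup_j(X_j\cup Y_j)$. Each interleaved pair contributes a once-punctured torus, so $F$ is an orientable surface of genus $4$ with connected boundary $K$. We have $h(F)=F$, and $h|_F$ preserves orientation because it rotates $D$. So $h$ preserves the orientation of $K$, and $K$ is positive amphicheiral.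 This stays true after any $h$-equivariant modification of the bands that keeps $F$ embedded and orientable.

**Step 2: constraints on the Seifert form.** We find which Seifert matrices the symmetry allows. Let $x_0,y_0$ be the core classes of $X_0,Y_0$, $x_j=h^j_*x_0$, $y_j=h^j_*y_0$, and $V(a,b)=\mathrm{lk}(a,b^+)$. The difference $V(a,b)-V(b,a)$ is, up to a universal sign, the intersection number on $F$, and $h$ preserves intersection numbers on $F$. So we may orient so that $V(x_j,y_j)-V(y_j,x_j)=1$ for all $j$, and $V$ is symmetric on all other pairs of basis elements. As $h$ preserves the orientation of $F$ and reverses that of $S^3$, it exchanges the two sides of $F$: $h(a^-)=(ha)^+$. Hence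
$$V(hb,ha)=\mathrm{lk}(hb,h(a^-))=-\mathrm{lk}(b,a^-)=-\mathrm{lk}(b^+,a)=-V(a,b).$$
With $p_{ij}=V(x_i,x_j)$, $q_{ij}=V(y_i,y_j)$, $r_{ij}=V(x_i,y_j)$, and $V(y_j,x_i)=r_{ij}-\delta_{ij}$, this says
$$p_{i+1,j+1}=-p_{ij},\qquad q_{i+1,j+1}=-q_{ij},\qquad r_{i+1,j+1}=\delta_{ij}-r_{ij}. \tag{10}$$
Initially all entries between different sectors vanish: close up the cores inside the sectors of $D$, so that slightly pushed curves of different sectors lie in disjoint convex cones.

**Step 3: twists.** This move adjusts the diagonal of $p$ and $q$. Adding a full twist to $X_0$, and its $h$-images to $X_1,X_2,X_3$, changes $p_{00}$ by $\pm1$ (and the $p_{ii}$ according to (10)) and nothing else. Similarly for $Y_0$ and $q_{00}$.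

**Step 4: arcs for clasps.** To adjust the other entries we need four disjoint places to work, permuted by $h$. Let $B\neq B'$ be two of the eight bands with $B'\ne h^2B$. Choose points $b,b'$ in the interiors of the cores of $B,B'$ with $b'\notin\langle h\rangle b$. By Alexander duality $S^3\setminus F$ is connected, as $H^2(F)=0$, and removing the one-dimensional set $Z$ does not disconnect it. So there is an arc $\eta$ from $b$ to $b'$ with interior in $S^3\setminus(F\cup Z)$. In the 3-manifold $(S^3\setminus Z)/\langle h\rangle$ the image of $\eta$ has distinct endpoints; by general position we make it an embedded arc, with interior still disjoint from the image of $F$. Then $\eta,h\eta,h^2\eta,h^3\eta$ are embedded and disjoint. A small ball neighborhood of the image arc lifts to disjoint balls $U_*,hU_*,h^2U_*,h^3U_*$ disjoint from $Z$, and $U_*\cap F$ consists of a small disc around $b$ in $B$ and one around $b'$ in $B'$. Narrowing all bands equivariantly toward their cores, we may assume that $U_*\cap F$ consists of a strip across $B$ and a strip $\tau'$ across $B'$, whose core arcs form a trivial tangle in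 $U_*$.

**Step 5: the clasp move.** We change one linking number and its $h$-images. Inside $U_*$ replace the core arc of the strip of $B$ by its band sum, along $\eta$, with a meridian circle of the core arc of $\tau'$, in either direction. Take as new strip a thin ribbon about the new arc, agreeing with the old one at the ends. Its number of half twists is restricted only by a parity condition, so that the surface stays orientable. A full twist changes the self-linking of the core class of $B$ by $\pm1$, so we can choose the ribbon so that this self-linking is unchanged. The meridian circle bounds a disc in $U_*$ meeting $F$ only in $\tau'$. Hence the operation changes only $V$ on the pair $(B,B')$, in both orders, by a common $\pm1$ (common because the intersection form of $F$ is unchanged).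

Do the same in $h^iU_*$ by applying $h^i$. The four unordered pairs $\{h^iB,h^iB'\}$ are distinct. Indeed a coincidence for $i\ne j$ would force $h^iB=h^jB'$ and $h^iB'=h^jB$, since $h^iB\ne h^jB$. So $B'=h^{i-j}B$ and $B=h^{i-j}B'$, whence $i-j\equiv2\pmod4$ and $B'=h^2B$, which was excluded. So each corresponding linking number changes by exactly $\pm1$, compatibly with (10), which holds for the new $h$-invariant surface; and no other entry changes.

**Step 6: the choice.** We pick a matrix. By Step 3, $p_{00}$ and $q_{00}$ are arbitrary. By Step 5, $p_{01},q_{01}$ and $r_{00},r_{01},r_{02},r_{03}$ are arbitrary, each move changing only its own $h$-orbit of entries. So every $V$ satisfying (10) with $p_{02}=q_{02}=0$ is realized. Choose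
$$p_{00}=\alpha-\rho^2,\ p_{01}=1,\ p_{02}=0;\quad q_{00}=1,\ q_{01}=q_{02}=0;\quad r_{00}=1,\ r_{01}=\rho,\ r_{02}=r_{03}=0,$$
and the rest by (10). Explicitly: $p_{ii}=(-1)^i(\alpha-\rho^2)$, $p_{01}=p_{23}=1$, $p_{12}=p_{30}=-1$, $p$ symmetric with $p_{02}=p_{13}=0$. Next, $q=Q=\mathrm{diag}(1,-1,1,-1)$. Finally $r_{ii}=1,0,1,0$, $r_{01}=r_{23}=\rho$, $r_{12}=r_{30}=-\rho$, and all other $r_{ij}$ vanish.

**Step 7: reduction to a $4\times4$ determinant.** We eliminate the $y$-classes. Put $U=(t-1)r+I$ and $U^*=\overline U^{T}$. Since $V=\begin{pmatrix}p&r\\r^T-I&Q\end{pmatrix}$ and $-tU^*=(t-1)r^T-tI$,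
$$tV-V^T=\begin{pmatrix}(t-1)p&U\\-tU^*&(t-1)Q\end{pmatrix}.$$
As $\det Q=1$, $Q^{-1}=Q$ and $(t-1)^2=tz^2$, the Schur complement gives
$$\Delta_K\doteq\det\big((t-1)^2p+tUQU^*\big)\doteq\det\Theta,\qquad\Theta=z^2p+UQU^*.$$

**Step 8: the entries of $\Theta$.** We compute them row by row. With $v=\rho(t-1)$, the rows of $U$ are
$$(t,v,0,0),\quad(0,1,-v,0),\quad(0,0,t,v),\quad(-v,0,0,1).$$
We have $v\bar v=\rho^2(t-1)(t^{-1}-1)=-\rho^2z^2$ and $-vt^{-1}=-\rho(1-t^{-1})=\bar v$. The diagonal entries of $UQU^*$ are $1-v\bar v$, $-1+v\bar v$, $1-v\bar v$, $v\bar v-1$, that is, $(-1)^i(1+\rho^2z^2)$. The $01$ and $23$ entries are $v\cdot(-1)\cdot1=-v$. The $12$ and $30$ entries are $-v\cdot t^{-1}=\bar v$. The $02$ and $13$ entries are $0$, since those rows have disjoint supports. The rest follows because $UQU^*$ is hermitian. With $a=1+\alpha z^2$ and $b=z^2-\rho(t-1)$,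
$$\Theta=\begin{pmatrix}a&b&0&-b\\\bar b&-a&-\bar b&0\\0&-b&a&b\\-\bar b&0&\bar b&-a\end{pmatrix}.$$

**Step 9: the determinant.** We diagonalize in blocks, using the symmetry of $\Theta$ under $e_0\leftrightarrow e_2$, $e_1\leftrightarrow e_3$. In the basis $e_0+e_2,\ e_1+e_3,\ e_0-e_2,\ e_1-e_3$ (change of basis of determinant $\pm4$) the entry between $e_0+e_2$ and $e_1+e_3$ is $b-b-b+b=0$, and that between $e_0-e_2$ and $e_1-e_3$ is $b+b+b+b=4b$. The entries between the first two and the last two basis vectors vanish by the symmetry. The form becomes
$$\begin{pmatrix}2a&0\\0&-2a\end{pmatrix}\oplus\begin{pmatrix}2a&4b\\4\bar b&-2a\end{pmatrix},$$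
so
$$\det\Theta=\tfrac1{16}(-4a^2)(-4a^2-16b\bar b)=a^2(a^2+4b\bar b).$$
Since $z^2=(t-1)(1-t^{-1})$, we have $b=(t-1)\big((1-\rho)-t^{-1}\big)$. Using $t+t^{-1}=z^2+2$,
$$b\bar b=-z^2\big((1-\rho)^2+1-(1-\rho)(t+t^{-1})\big)=-z^2\big(\rho^2-(1-\rho)z^2\big)=(1-\rho)z^4-\rho^2z^2.$$
Hence $\Delta_K$ is, up to a unit, the right side of (3). That expression is symmetric under $t\mapsto t^{-1}$ and has value $1$ at $z=0$, so it equals $C_K(z)$. This proves Theorem B. $\square$

For example, $\alpha=0$, $\rho=-1$ gives $1-4z^2+8z^4$, with leading coefficient $8$.

## 8. Which integers occur, and the refinements by degree and symmetry type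

*Proof of Theorem C.* Necessity is Theorem A. For sufficiency we use Theorem B.

* $\alpha=0$: $C=1-4\rho^2z^2+4(1-\rho)z^4$. For $\rho\ne1$ the leading coefficient is $4(1-\rho)$, which runs over all nonzero multiples of $4$.
* $\alpha=1$: $C=(1+z^2)^2\big(1+(2-4\rho^2)z^2+(5-4\rho)z^4\big)$. The leading coefficient $5-4\rho$ is odd, hence nonzero, and runs over all integers $\equiv1\pmod4$.
* $n\equiv3\pmod4$: take $K_{1,\rho}\#4_1$ with $5-4\rho=-n$. The knot $4_1$ is amphicheiral and invertible, hence positive amphicheiral, and so is the sum. Since $C_{4_1}=1-z^2$, the leading coefficient is $-(5-4\rho)=n$. $\square$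

*Proof of D1.* Necessity is Theorem A. Write $s\,4_1$ for the sum of $s$ copies of $4_1$, with leading term $(-1)^sz^{2s}$. If $4\mid n\ne0$ and $d\ge2$, use $K_{0,\rho}\#(d-2)4_1$ with $\rho\ne1$, whose leading term is $(-1)^d4(1-\rho)z^{2d}$. If $n\equiv(-1)^d\pmod4$ and $d\ge4$, use $K_{1,\rho}\#(d-4)4_1$, whose leading term is $(-1)^d(5-4\rho)z^{2d}$, and choose $\rho$ with $5-4\rho=(-1)^dn$. $\square$

*Proof of D2.* **Step 1: the restriction.** We rerun the induction of Section 6 with $\varepsilon=-1$, following top coefficients in (9), which are multiplicative. The claim is that the top coefficient of $\Delta_K$ is $\pm$ a square for $K$ negative amphicheiral; it is clear for the unknot. The top coefficient of $\Delta_{K_0}$ is $\pm$ a square: in the hyperbolic case the finite-order map of Section 6, Step 10 reverses $K_0$, so Proposition 5 applies; in the Seifert case $K_0$ is trivial. Orbits of even length contribute squares up to a unit, and orbits with $w_i=0$ contribute $\pm1$. Consider an orbit of odd length $\ell$ with $w_i\ne0$. By (1) with $\varepsilon=-1$, $h_*=1$ on $H_1(X)$, and $[m_i]=w_i\mu\ne0$,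 so $h^\ell(m_i)=+m_i$ in homology. As $h^\ell$ reverses the orientation of $S^3$, (1) applied to $J_i$ shows that it reverses $J_i$. So $J_i$ is negative amphicheiral, and by induction the top coefficient of $\Delta_{J_i}$ is $\pm$ a square; the same holds for $\Delta_{J_i}(t^{w_i})$, since top and bottom coefficients of $\Delta_{J_i}$ agree up to sign. Hence $n=\pm a^2$.

**Step 2: realization.** We exhibit both signs. By Section 2, $S(4a^2+1,2a)$ is amphicheiral and invertible, hence negative amphicheiral, with $C=1-a^2z^2$; this gives $-a^2$. Its sum with $4_1$, also negative amphicheiral, gives $a^2$. $\square$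

*Proof of D3.* **Step 1: the restriction.** We turn $\Delta_K\doteq f^2$ (Lemma 1) into a statement about $C_K$. From $\Delta_K(t^{-1})\doteq\Delta_K(t)$ and unique factorization, $f(t^{-1})=\pm t^bf(t)$. The sign is $+$ because $f(1)=\pm1$. If $b$ were odd, $t=-1$ would give $f(-1)=0$, contradicting $f(-1)\equiv f(1)\equiv1\pmod2$. So $t^{b/2}f$ is symmetric under $t\mapsto t^{-1}$, hence a polynomial in $t+t^{-1}=w+2$: after multiplication by a power of $t$, $f=\varphi(z^2)$ with $\varphi\in\mathbb Z[w]$. Then $C_K=\pm\varphi(z^2)^2$, with sign $+$ by evaluating at $z=0$. So the leading coefficient is a positive square.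

**Step 2: realization.** We need every square. Flapan's theorem with $F=1+az^2$, $a\ge1$, gives a strongly positive amphicheiral knot with $C=(1+az^2)^2$ and leading coefficient $a^2$. $\square$

D4 was proved in Section 6, via Lemma 3. This completes the proofs of Theorems A, B, C and D.
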